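\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Affine boundary values for the equation\\ $\operatorname{div}\big(h(\det Du)\operatorname{cof}Du\big)=0$}


\begin{abstract}
Let $h:\mathbb R\to\mathbb R$ be continuous and one-to-one with $h(0)=0$, and let $u$ be a weak solution in $W^{1,p}$, $p\ge n$, of the Euler--Lagrange equation $\operatorname{div}(h(\det Du)\operatorname{cof}Du)=0$ on a bounded domain of $\mathbb R^n$, with boundary values $Ax$, $\det A\neq0$. The average of $h(\det Du)\operatorname{cof}Du$ is then $\mu\,h(\det A)\operatorname{cof}A$ for a number $\mu>0$, and one asks whether $\mu=1$. We show that $\mu\ge1$ always, with equality exactly when $\det Du=\det A$ almost everywhere. In the plane $\mu=1$ for all $p\ge2$. For $n\ge3$ and $n\le p<2n-2$, in particular for $p=n$, the answer is negative: on every bounded domain, for every such $A$, there are maps that solve the equation for all $h$ simultaneously and have $\mu>1$.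
\end{abstract}

\section{The question and the answer}

Let $n\ge2$, let $\Omega\subset\mathbb R^n$ be a bounded domain, and let $f\in C^1(\mathbb R)$, $h=f'$. For a real $n\times n$ matrix $X$ let $\operatorname{cof}X$ be its cofactor matrix, so that $X^T\operatorname{cof}X=(\det X)I$, and put $X:Y=\sum_{i,j}X_{ij}Y_{ij}$. The Euler--Lagrange equation of the functional $\int_\Omega f(\det Du)\,dx$ is
\begin{equation}\label{EL}
\operatorname{div}\big(h(\det Du)\operatorname{cof}Du\big)=0\qquad\text{in }\Omega ,
\end{equation}
because $\operatorname{cof}X$ is the derivative of $\det$ at $X$. Let $p\ge n$ and $\tilde p=\frac p{p-n}$ ($\tilde p=\infty$ if $p=n$). A map $u\in W^{1,p}(\Omega;\mathbb R^n)$ with $h(\det Du)\in L^{\tilde p}(\Omega)$ is a \emph{weak solution} of \eqref{EL} if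
\begin{equation}\label{weak}
\int_\Omega h(\det Du)\operatorname{cof}Du:D\zeta\,dx=0\qquad\text{for all }\zeta\in W^{1,p}_0(\Omega;\mathbb R^n).
\end{equation}
Since $\frac1{\tilde p}+\frac{n-1}p=1-\frac1p$, the field $h(\det Du)\operatorname{cof}Du$ lies in $L^{p'}(\Omega)$, where $p'=\frac p{p-1}$, and the integral makes sense. Throughout we assume
\begin{equation}\label{H}
h \text{ is one-to-one and } h(0)=0 .
\end{equation}
As $h$ is continuous, it is strictly monotone, and $t\,h(t)$ has one and the same strict sign for all $t\ne0$.

Let $\det A\neq0$ and let $u$ be a weak solution with $u|_{\partial\Omega}=Ax$, which means $u-Ax\in W^{1,p}_0(\Omega;\mathbb R^n)$. Put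
\[
\lambda=\frac1{|\Omega|}\int_\Omega h(\det Du)\det Du\,dx,\qquad
B=\frac1{|\Omega|}\int_\Omega h(\det Du)\operatorname{cof}Du\,dx .
\]
If $h(\det Du)\operatorname{cof}Du$ is thought of as a stress, $B$ is the average stress. Its direction is determined by the boundary values. Indeed, for a constant matrix $M$ the map $\zeta=M(u-Ax)$ is admissible in \eqref{weak}, and $\operatorname{cof}Du:(M\,Du)=\det Du\operatorname{tr}M$; hence $\lambda\operatorname{tr}M=B:(MA)=\operatorname{tr}(MAB^T)$ for all $M$, that is, $BA^T=\lambda I$. Therefore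
\[
B=\mu\,h(\det A)\operatorname{cof}A,\qquad \mu=\frac{\lambda}{h(\det A)\det A}.
\]
Moreover $\mu>0$: the average of $\det Du$ is $\det A\ne0$ (Section~\ref{sec:facts}), so $\det Du$ is not a.e.\ zero and $\lambda\ne0$ has the sign of $h(\det A)\det A$.

The affine map $u=Ax$ is a weak solution with $\mu=1$. The question, taken from Yan \cite{Yan}, is whether $\mu=1$ for \emph{every} weak solution with these boundary values, in other words whether the average stress is determined by the boundary values. The condition $h(0)=0$ is only a normalization here. Since $\operatorname{cof}Du$ is divergence free and has average $\operatorname{cof}A$ (Section~\ref{sec:facts}), adding a constant to $h$ does not change the set of weak solutions, and it adds the same multiple of $\operatorname{cof}A$ to $B$ and to $h(\det A)\operatorname{cof}A$.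

\medskip
\noindent\textbf{What one would guess.} Suppose that $h\in C^1$ and $u\in C^2(\Omega)$. Since $\operatorname{cof}Du$ is divergence free, \eqref{EL} says $\operatorname{cof}Du\,\nabla(h(\det Du))=0$. Where $\det Du\neq0$ the matrix $\operatorname{cof}Du$ is invertible, so $h(\det Du)$, hence $\det Du$, is locally constant on the open set $\{\det Du\ne0\}$. Each set $\{\det Du=c\}$ with $c\ne0$ is then open and closed in $\Omega$, and $\det Du$ is constant. The constant must be $\det A$, and $\mu=1$. So one would guess that the answer is yes.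

\medskip
\noindent\textbf{The loophole.} A weak solution may have discontinuous $\det Du$, and the equation does not see $\det Du$ where $\operatorname{cof}Du=0$. If almost everywhere
\begin{equation}\label{loophole}
\det Du=d\qquad\text{or}\qquad \operatorname{rank}Du\le n-2 ,
\end{equation}
with one constant $d$, then $h(\det Du)\operatorname{cof}Du=h(d)\operatorname{cof}Du$, which is divergence free \emph{for every $h$}. For $n=2$ the second alternative is $Du=0$, and a nonconstant $W^{1,2}$ map cannot have $Du=0$ on a set of positive measure and $\det Du=d\ne0$ elsewhere (Lemma~\ref{lem:rigid}). For $n\ge3$ there is room, provided that $p$ is not too large.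

\begin{theorem}[counterexample]\label{thm:counter}
Let $n\ge3$, $n\le p<2(n-1)$, let $\Omega\subset\mathbb R^n$ be a bounded domain, $\det A\neq0$, and let $d\in\mathbb R$ satisfy $d/\det A>1$. There is a map $u$ with $u-Ax\in W^{1,p}_0(\Omega;\mathbb R^n)$ such that \eqref{loophole} holds a.e.\ in $\Omega$. For every $h$ satisfying \eqref{H}, $u$ is a weak solution of \eqref{EL} with $u|_{\partial\Omega}=Ax$, and
\[
\mu=\frac{h(d)}{h(\det A)}>1 .
\]
\end{theorem}

\begin{theorem}\label{thm:lower}
Let $n\ge2$ and $p\ge n$. For every weak solution $u$ of \eqref{EL} with $u|_{\partial\Omega}=Ax$, $\det A\ne0$, one has $\mu\ge1$, and $\mu=1$ if and only if $\det Du=\det A$ a.e.\ in $\Omega$.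
\end{theorem}

\begin{theorem}\label{thm:plane}
Let $n=2$, $p\ge2$, let $\Omega\subset\mathbb R^2$ be a domain, $u\in W^{1,p}_{loc}(\Omega;\mathbb R^2)$, $h(\det Du)\in L^{\tilde p}_{loc}(\Omega)$, and let \eqref{EL} hold in the sense of distributions. Then $\det Du$ is a.e.\ constant. In particular, if $\Omega$ is bounded and $u$ is a weak solution with $u|_{\partial\Omega}=Ax$, $\det A\neq 0$, then $\det Du=\det A$ a.e.\ and $\mu=1$.
\end{theorem}

Thus $\mu=1$ is forced for $n=2$ and not forced for $n\ge3$, $n\le p<2n-2$. The range $n\ge3$, $p\ge2n-2$ is not settled here. The three theorems are proved in Sections \ref{sec:counter}, \ref{sec:lower} and \ref{sec:plane}, which can be read independently.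

\section{Facts that are used throughout}\label{sec:facts}

$\|X\|$ is the operator norm of a matrix, $s_1(X)\ge\dots\ge s_n(X)$ are its singular values, and $|\cdot|$ is Lebesgue measure.

\medskip
\noindent\textbf{Null Lagrangians.} For smooth $u$ the rows of $\operatorname{cof}Du$ are divergence free (Piola's identity). If $u\in W^{1,p}(\Omega;\mathbb R^n)$ with $p\ge n$ and $\Omega$ is bounded, then $\operatorname{cof}Du\in L^{p/(n-1)}\subset L^{p'}$, and approximation gives
\begin{equation}\label{piola}
\int_\Omega\operatorname{cof}Du:D\zeta\,dx=0\qquad\text{for all }\zeta\in W_0^{1,p}(\Omega;\mathbb R^n).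
\end{equation}
For $v\in C_c^\infty(\Omega;\mathbb R^n)$ and any matrix $A$ we have $\frac{d}{dt}\int_\Omega\det(A+tDv)=\int_\Omega\operatorname{cof}(A+tDv):Dv=0$; hence $\int_\Omega\det(A+Dv)=|\Omega|\det A$, and by density this holds for $v\in W_0^{1,p}$, $p\ge n$. Both sides are polynomials in $A$; differentiating in $A$ gives $\int_\Omega\operatorname{cof}(A+Dv)=|\Omega|\operatorname{cof}A$. So, if $u-Ax\in W^{1,p}_0(\Omega;\mathbb R^n)$ and $p\ge n$,
\begin{equation}\label{means}
\int_\Omega\det Du\,dx=|\Omega|\det A,\qquad \int_\Omega\operatorname{cof}Du\,dx=|\Omega|\operatorname{cof}A .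
\end{equation}

\noindent\textbf{Sobolev functions and $C^1$ functions} (\cite{EG}). Let $w$ be a Sobolev function on an open set $D$. Up to a null set, $D$ is a countable union of compact sets on each of which $w$ and $Dw$ coincide with a $C^1$ function and its gradient. (The \emph{$C^1$ Lusin property}.)

\medskip
\noindent\textbf{Area formula.} Combining this property with the area formula for $C^1$ maps one gets: if $v$ is a Sobolev map from an open set $D\subset\mathbb R^n$ to $\mathbb R^n$ with a fixed representative, there is a null set $Z_0\subset D$ such that for all measurable $g\ge0$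
\begin{equation}\label{area}
\int_Dg\,|\det Dv|\,dx=\int_{\mathbb R^n}\ \sum_{x\in v^{-1}(y)\setminus Z_0}g(x)\,dy .
\end{equation}
It then holds for signed $g$ with $g\det Dv\in L^1$. With $g=\chi_{\{\det Dv=0\}}$ it says that $v$ maps $\{\det Dv=0\}\setminus Z_0$ to a null set.

\medskip
\noindent\textbf{A trace identity.} Since $X(\operatorname{cof}X)^T=(\det X)I$,
\begin{equation}\label{trace}
\operatorname{cof}X:(MX)=\det X\operatorname{tr}M .
\end{equation}

\section{Solutions with $\mu>1$}\label{sec:counter}

\subsection{Reduction to a differential inclusion}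

Suppose $u-Ax\in W^{1,p}_0(\Omega;\mathbb R^n)$ and \eqref{loophole} holds a.e. If $\operatorname{rank}Du\le n-2$, then $\det Du=0$ and $\operatorname{cof}Du=0$. So $h(\det Du)$ takes only the values $h(d)$ and $0$, it lies in $L^\infty\subset L^{\tilde p}$, and $h(\det Du)\operatorname{cof}Du=h(d)\operatorname{cof}Du$ a.e. By \eqref{piola}, $u$ is a weak solution. Similarly $h(\det Du)\det Du=h(d)\det Du$, and \eqref{means} gives $B=h(d)\operatorname{cof}A$, $\lambda=h(d)\det A$ and $\mu=h(d)/h(\det A)$. As $h$ is strictly monotone, $h(0)=0$, and $d$ lies on the same side of $0$ as $\det A$ but farther away, $\mu>1$.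

It remains to construct $u$. If $\det A<0$, let $R=\operatorname{diag}(-1,1,\dots,1)$, construct $\tilde u$ for the data $(RA,-d)$ and put $u=R\tilde u$. So from now on
\[
0<\det A<d,\qquad \mathcal U=\{X:0<\det X<d\},\qquad \mathcal E=\{X:\det X=d\}.
\]

\subsection{The smallest case by hand}\label{sec:hand}

Let $n=3$, $A=I$, $d=2$. The basic operation is to \emph{split} a matrix along a rank-one direction: a function whose gradient oscillates on a fine scale between two matrices $X_\kappa$, $X_\theta$ that differ by a rank-one matrix can be given the affine boundary values of a convex combination of the two, at the price of a small exceptional set (Lemma~\ref{lem:split}). We want to end with matrices that have determinant $2$ or rank at most $1$. Split first the third, then the second diagonal entry: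
\begin{align*}
\operatorname{diag}(1,1,1)&=\tfrac7{15}\operatorname{diag}(1,1,2)+\tfrac8{15}\operatorname{diag}(1,1,\tfrac18),\\
\operatorname{diag}(1,1,\tfrac18)&=\tfrac7{127}\operatorname{diag}(1,16,\tfrac18)+\tfrac{120}{127}\operatorname{diag}(1,\tfrac18,\tfrac18).
\end{align*}
Both up-states have determinant $2$; together they carry the weight $\frac7{15}+\frac8{15}\cdot\frac7{127}=\frac{63}{127}$. The remaining weight $\frac{64}{127}$ sits at $\operatorname{diag}(1,\frac18,\frac18)$, and we can repeat. After $j$ rounds the remaining matrix is $\operatorname{diag}(1,t,t)$ with $t=8^{-j}$, and in the limit it has rank one. Since the determinant is affine along rank-one segments, its average stays equal to $1$; so the weight of $\{\det=2\}$ never exceeds $\frac12$, and at least half of the weight remains at $\operatorname{diag}(1,t,t)$.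

So far $p$ has played no role, and it is $p$ that spoils this naive scheme. Starting from $\operatorname{diag}(1,t,t)$, the up-state $\operatorname{diag}(1,t,2/t)$ gets the relative weight $\frac{7/8}{2t^{-2}-1/8}\ge\frac7{16}t^2$ and contributes at least a constant times $t^{2-p}$ to $\int\|Du\|^p$. As $p\ge3$, this is unbounded as $t\to0$. \emph{Jumping to determinant $d$ in a single step is too expensive.}

The remedy is to raise a singular value at most by a fixed factor $k$. Then the up-states may still have determinant less than $d$; they stay in the pool of matrices in $\mathcal U$ that have to be processed again. The pool therefore contains more and more different matrices, some with very unequal singular values, and we need a single quantity that tells us that the whole process converges.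

\subsection{The potential}

Let $m=\det X$, $a=s_n(X)$, $b=s_{n-1}(X)$. We only change the two smallest singular values, so one step changes the gradient by at most a multiple of $b$. Let us look for a potential of the form $\Phi=m^\beta a^{-\gamma}$, to be integrated over the part of $\Omega$ where the gradient is still in $\mathcal U$, with three properties.
\begin{itemize}
\item \emph{It dominates the cost:} $b^p\le C\Phi$ when $0<m\le d$. For $s_1=\dots=s_{n-1}=b$ large and $m=d$ we have $a=d\,b^{1-n}$, and $\Phi$ is a constant times $b^{(n-1)\gamma}$. This forces $\gamma\ge\frac p{n-1}$, and we take $\gamma=\frac p{n-1}$.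
\item \emph{Raising is harmless:} raising a singular value by the factor $k$ increases $\Phi$ at most by the factor $k^\beta$, and the up-state has weight at most $1/k$. For large $k$ the product is small if $\beta<1$.
\item \emph{Lowering gains:} dividing both $a$ and $b$ by $8$ multiplies $\Phi$ by $8^{\gamma-2\beta}$, which is less than $1$ if $\beta>\gamma/2$.
\end{itemize}
The last two demands are compatible precisely if $\gamma<2$, that is, $p<2(n-1)$. This is the only place where this hypothesis enters. Since $p\ge n$, also $\gamma>1$. Accordingly we fix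
\[
\gamma=\frac p{n-1}\in(1,2),\qquad \beta\in\Big(\frac\gamma2,1\Big),\qquad \alpha=\gamma-\beta,\qquad\text{so that } 0<\alpha<\beta<1,
\]
and for $\det X>0$ we define the continuous function $\Phi(X)=(\det X)^\beta s_n(X)^{-\gamma}$.

\begin{lemma}\label{lem:cost}
If $0<\det X\le d$, then $s_{n-1}(X)^p\le d^\alpha\,\Phi(X)$.
\end{lemma}
\begin{proof}
With $a,b$ as above, $\det X\ge a\,b^{n-1}$. Hence $\Phi(X)\ge (ab^{n-1})^\beta a^{-\gamma}=a^{-\alpha}b^{(n-1)\beta}$. Also $a\le d\,b^{-(n-1)}$ and $\alpha>0$, so $\Phi(X)\ge d^{-\alpha}b^{(n-1)(\alpha+\beta)}=d^{-\alpha}b^p$.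
\end{proof}

\subsection{Splitting one singular value}

We call a map \emph{piecewise affine on $D$} if $D$ is, up to a null set, a countable disjoint union of open sets, the \emph{pieces}, on each of which the map is affine. Two elementary facts will be used; both apply to vector-valued functions, the second one componentwise.

\smallskip
\noindent(G) \emph{Gluing.} If the sets $D_i\subset\mathbb R^n$ are disjoint and the functions $f_i$ on $\mathbb R^n$ are Lipschitz with the same constant $L$ and vanish outside $D_i$, then $\sum_if_i$ is Lipschitz with constant $2L$. Indeed, for $x\in D_i$, $y\in D_j$, $i\ne j$, the difference of the values is $(f_i(x)-f_i(y))+(f_j(x)-f_j(y))$; the other cases involve only one $f_i$.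

\smallskip
\noindent(Z) \emph{Zero boundary values.} A Lipschitz function $f$ on $\mathbb R^n$ that vanishes outside a bounded open set $D$ lies in $W^{1,p}_0(D)$: for $\delta>0$ the functions $(f^\pm-\delta)_+$ have compact support in $D$, and they converge to $f^\pm$ in $W^{1,p}$ as $\delta\to0$.

\begin{lemma}[splitting]\label{lem:split}
Let $\det X>0$, let $X=\sum_is_i\,q_i\otimes r_i$ be a singular value decomposition, $j$ an index, $0<\theta<1<\kappa$, and let $X_t$ be $X$ with $s_j$ replaced by $ts_j$. Put $\omega=\frac{1-\theta}{\kappa-\theta}$, so that $X=\omega X_\kappa+(1-\omega)X_\theta$. Let $D$ be bounded and open, $\ell$ affine with $D\ell=X$, and $\varepsilon>0$. There is a piecewise affine $w$ on $D$ such that $w-\ell$, extended by $0$, is Lipschitz on $\mathbb R^n$ with constant at most $2\kappa s_j$, and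
\begin{gather*}
Dw\in\{X_\kappa,X_\theta\}\cup\{Z:\|Z-X\|\le\varepsilon\}\quad\text{a.e.},\\
|\{Dw=X_\kappa\}|\le(\omega+\varepsilon)|D|,\qquad |\{Dw\notin\{X_\kappa,X_\theta\}\}|\le\varepsilon|D| .
\end{gather*}
\end{lemma}
\begin{proof}
Up to a null set, $D$ is a countable disjoint union of open cubes $P$; we construct $w$ on each $P$ and put $w=\ell$ on the null set that remains. Fix $0<\varepsilon'<\min(\kappa-1,1-\theta)$ with $s_j\varepsilon'\le\varepsilon$, and let $\psi(x)$ be $\varepsilon'$ times the smallest distance of $x$ to the hyperplanes containing the faces of $P$. On $P$ this function is piecewise affine with finitely many pieces, $|\nabla\psi|=\varepsilon'$ a.e., and $\psi=0$ on $\partial P$. Let $S_N\ge0$ be the $\frac1N$-periodic sawtooth on $\mathbb R$ with $S_N(0)=0$, slope $\kappa-1$ on the first fraction $\omega$ of each period and slope $-(1-\theta)$ on the rest; this is consistent because $\omega(\kappa-1)=(1-\omega)(1-\theta)$. Note $S_N\le\kappa/N$.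

Put $\phi=\min(S_N(r_j\cdot x),\psi(x))$ and $w=\ell+s_j\,\phi\,q_j$ on $P$. Since $Dw=X+s_j\,q_j\otimes\nabla\phi$, we have $Dw\in\{X_\kappa,X_\theta\}$ a.e.\ where $S_N<\psi$, and $\|Dw-X\|=s_j\varepsilon'\le\varepsilon$ a.e.\ where $\psi<S_N$. The set $\{\psi=S_N\}$ is null, because on each common affine piece the two gradients have different lengths. Now let $N\to\infty$. First, $|\{\psi<S_N\}|\le|\{x\in P:\psi<\kappa/N\}|\to0$. Second, a line in direction $r_j$ meets $P$ in an interval of some length $L$, on which the slope $\kappa-1$ occupies length at most $\omega L+\frac1N$; so by Fubini the set where it occurs in $P$ has measure at most $(\omega+\varepsilon)|P|$ for large $N$. Choosing $N=N(P)$ large gives the claims about $Dw$ on $P$, and summing over $P$ those on $D$.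

On the closed cube $\phi$ is Lipschitz with constant $\kappa$, and it vanishes on $\partial P$. Its extension by $0$ is Lipschitz on $\mathbb R^n$ with the same constant: if $x\in P$ and $y\notin P$, the segment from $x$ to $y$ meets $\partial P$ in a point $z$, and $|\phi(x)|\le\kappa|x-z|\le\kappa|x-y|$. The bound for $w-\ell$ follows from (G).
\end{proof}

\subsection{One round}

One round consists of two splittings, first of the smallest singular value, then of the next one; see Figure~\ref{fig}. The first lowering alone \emph{increases} $\Phi$ by the factor $8^{\alpha}$. It is needed because, after it, the second smallest singular value can be lowered while the smallest one remains the smallest; this second lowering multiplies $\Phi$ by $8^{-\beta}$, and $8^{\alpha-\beta}<1$. Fix $k\ge2$, depending only on $\alpha$ and $\beta$, so large that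
\[
\rho_0:=8^{\alpha-\beta}+(1+8^\alpha)k^{\beta-1}<1,\qquad\text{and put }\rho=\tfrac{1+\rho_0}2<1 .
\]

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[->] (-3,-2.6)--(4.6,-2.6) node[below left] {$\log$ of entry $n-1$};
\draw[->] (-3,-2.6)--(-3,3) node[above right] {$\log$ of entry $n$};
\draw[thick] (-0.3,2.7)--(4.4,-2.0) node[above right] {$\det=d$};
\draw[dashed] (-2.6,-2.6)--(1.7,1.7);
\fill (0.4,-0.2) circle (2pt) node[right] {$X$};
\fill (0.4,1.3) circle (2pt) node[left] {$X^{u}$};
\fill (0.4,-1.4) circle (2pt) node[below] {$X^{d}$};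
\fill (1.9,-1.4) circle (2pt) node[below] {$X^{du}$};
\fill (-0.8,-1.4) circle (2pt) node[below] {$X^{dd}$};
\draw[->,shorten >=3pt,shorten <=3pt] (0.4,-0.2)--(0.4,1.3);
\draw[->,shorten >=3pt,shorten <=3pt] (0.4,-0.2)--(0.4,-1.4);
\draw[->,shorten >=3pt,shorten <=3pt] (0.4,-1.4)--(1.9,-1.4);
\draw[->,shorten >=3pt,shorten <=3pt] (0.4,-1.4)--(-0.8,-1.4);
\end{tikzpicture}
\caption{One round for $X=\operatorname{diag}(s_1,\dots,s_n)$, in logarithmic coordinates for the last two diagonal entries; the other entries do not change. First the last entry is divided by $8$ ($X^d$) or raised, at most by the factor $k$ and at most up to the line $\det=d$ ($X^u$). Then entry $n-1$ of $X^d$ is treated in the same way ($X^{dd}$, $X^{du}$). On the dashed line the two entries are equal. States below the line $\det=d$ enter the next round, where again the two smallest singular values are split.}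
\label{fig}
\end{figure}

\begin{lemma}[one round]\label{lem:round}
Let $X\in\mathcal U$, let $D$ be bounded and open, and let $\ell$ be affine with $D\ell=X$. There is a piecewise affine $w$ on $D$ such that $w-\ell$, extended by $0$, is Lipschitz on $\mathbb R^n$, a.e.\ in $D$
\begin{equation}\label{round1}
Dw\in\mathcal U\cup\mathcal E,\qquad \|Dw-X\|\le k\,s_{n-1}(X),
\end{equation}
and
\begin{equation}\label{round2}
\int_{\{Dw\in\mathcal U\}}\Phi(Dw)\,dx\le\rho\,\Phi(X)\,|D| .
\end{equation}
\end{lemma}
\begin{proof}
Let $m=\det X$, $a=s_n(X)$, $b=s_{n-1}(X)$, and let $0<\varepsilon\le b$ be small, depending on $X$. Both splittings below use this $\varepsilon$.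

\emph{First splitting.} Apply Lemma~\ref{lem:split} with $j=n$, $\theta=\frac18$ and $\kappa_1=\min(k,d/m)>1$.
\begin{itemize}
\item The up-state $X^u$ has determinant $\kappa_1m\le d$. If $\kappa_1=d/m$, then $X^u\in\mathcal E$. Otherwise $\kappa_1=k<d/m$, $X^u\in\mathcal U$, and $s_n(X^u)=\min(ka,b)\ge a$, so $\Phi(X^u)\le k^\beta\Phi(X)$. In this case its weight is $\omega_1=\frac{7/8}{k-1/8}\le\frac1k$.
\item The down-state $X^d$ has determinant $m/8$ and smallest singular value $a/8$, so $X^d\in\mathcal U$ and $\Phi(X^d)=8^{\gamma-\beta}\Phi(X)=8^\alpha\Phi(X)$.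
\end{itemize}

\emph{Second splitting.} The second smallest singular value of $X^d$ is $b$. On every piece where the gradient is $X^d$ apply Lemma~\ref{lem:split} to it, with $j=n-1$, $\theta=\frac18$, $\kappa_2=\min(k,8d/m)>1$.
\begin{itemize}
\item The up-state $X^{du}$ has determinant $\kappa_2m/8$. If $\kappa_2=8d/m$, then $X^{du}\in\mathcal E$. Otherwise $\kappa_2=k<8d/m$, $X^{du}\in\mathcal U$, its weight is at most $\frac1k$, its smallest singular value is $a/8$, and $\Phi(X^{du})=(km/8)^\beta(a/8)^{-\gamma}=k^\beta8^\alpha\,\Phi(X)$.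
\item The down-state $X^{dd}$ has determinant $m/64$ and smallest singular value $a/8$, because $b/8\ge a/8$. So $X^{dd}\in\mathcal U$ and $\Phi(X^{dd})=8^{\gamma-2\beta}\Phi(X)=8^{\alpha-\beta}\Phi(X)$.
\end{itemize}

\emph{Exceptional sets.} In the first splitting the exceptional gradients lie within $\varepsilon$ of $X$, in the second within $\varepsilon$ of $X^d$. Both centers lie in the open set $\mathcal U$, so for small $\varepsilon$ these gradients are in $\mathcal U$, with $\Phi\le2\Phi(X)$ and $\Phi\le2\cdot8^\alpha\Phi(X)$, respectively. Each of the two kinds occupies measure at most $\varepsilon|D|$.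

\emph{Proof of \eqref{round2}.} Adding the contributions, where the down-states $X^{dd}$ occupy at most $|D|$ and the up-states that lie in $\mathcal U$ at most $(\frac1k+\varepsilon)|D|$ each, we find
\[
\int_{\{Dw\in\mathcal U\}}\Phi(Dw)\,dx\le\Big[\rho_0+\varepsilon\big(k^\beta+2+8^\alpha k^\beta+2\cdot8^\alpha\big)\Big]\Phi(X)|D|\le\rho\,\Phi(X)|D|
\]
for small $\varepsilon$.

\emph{Proof of \eqref{round1}.} In the decomposition $X=\sum_i s_i\,q_i\otimes r_i$ the states differ from $X$ only in the last two coefficients, so
\[
\|X^u-X\|\le ka,\qquad \|X^{du}-X\|\le\max(a,kb),\qquad \|X^{dd}-X\|\le b ,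
\]
and for the exceptional gradients $\|Dw-X\|\le a+\varepsilon\le2b$. As $a\le b$ and $k\ge2$, all these are at most $kb$.

\emph{Lipschitz bound.} The corrections made in the second splitting have the same Lipschitz constant $2\kappa_2b$ and vanish outside disjoint pieces, so by (G) their sum is Lipschitz. Hence so is $w-\ell$.
\end{proof}

\subsection{Iteration and proof of Theorem~\ref{thm:counter}}\label{sec:iter}

Let $u_0=Ax$, with $\Omega$ as its only piece; $Du_0=A\in\mathcal U$. Suppose that $u_j$ is piecewise affine with $u_j-Ax\in W^{1,p}_0(\Omega;\mathbb R^n)$ and $Du_j\in\mathcal U\cup\mathcal E$ a.e. Let $D_i$ be the pieces of $u_j$ on which the gradient, $X_i$, lies in $\mathcal U$, let $w_i$ be the map given there by Lemma~\ref{lem:round}, $f_i=w_i-u_j$ on $D_i$ and $f_i=0$ elsewhere, and put $u_{j+1}=u_j+\sum_if_i$. So $u_j$ is kept where its gradient is in $\mathcal E$, and replaced by $w_i$ on $D_i$. Let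
\[
\Omega_j=\{Du_j\in\mathcal U\},\qquad \Phi_j=\int_{\Omega_j}\Phi(Du_j)\,dx=\sum_i\Phi(X_i)|D_i| .
\]
By (Z), $f_i\in W_0^{1,p}(D_i;\mathbb R^n)$, and by \eqref{round1} and Lemma~\ref{lem:cost}, $\|Df_i\|^p\le k^p s_{n-1}(X_i)^p\le C\,\Phi(X_i)$ with $C=k^pd^\alpha$. The $D_i$ are disjoint, so
\[
\sum_i\int\|Df_i\|^p\,dx\le C\sum_i\Phi(X_i)|D_i|=C\,\Phi_j .
\]
If $\Phi_j<\infty$, Poincar\'e's inequality on $\Omega$ shows that the series $\sum_if_i$ converges in $W^{1,p}_0(\Omega;\mathbb R^n)$; the gradient of its sum is $Df_i$ a.e.\ on $D_i$ and $0$ a.e.\ outside $\bigcup_iD_i$. Thus $u_{j+1}$ is piecewise affine, $Du_{j+1}=Dw_i$ a.e.\ on $D_i$ and $Du_{j+1}=Du_j$ a.e.\ elsewhere, and $u_{j+1}-Ax\in W_0^{1,p}(\Omega;\mathbb R^n)$. Up to null sets $\Omega_{j+1}\subset\Omega_j$, and by \eqref{round2}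
\[
\Phi_{j+1}\le\rho\,\Phi_j,\qquad\text{so}\qquad \Phi_j\le\rho^j\,\Phi(A)\,|\Omega|<\infty\quad\text{for all }j.
\]
In addition
\[
\int_\Omega\|Du_{j+1}-Du_j\|^p\,dx\le C\Phi_j\le C\rho^j\,\Phi(A)|\Omega| .
\]
Consequently $\sum_j\|Du_{j+1}-Du_j\|_{L^p}<\infty$. So $Du_j$ converges a.e.\ and in $L^p$, and by Poincar\'e's inequality $u_j\to u$ in $W^{1,p}$ with $u-Ax\in W^{1,p}_0(\Omega;\mathbb R^n)$ and $Du_j\to Du$ a.e.

For a.e.\ $x\notin\Omega_\infty:=\bigcap_j\Omega_j$ the sequence $Du_j(x)$ is eventually constant with value in $\mathcal E$, so $\det Du(x)=d$. On $\Omega_\infty$,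
\[
\sum_j\int_{\Omega_\infty}\Phi(Du_j)\,dx\le\sum_j\Phi_j<\infty ,
\]
so $\Phi(Du_j)\to0$ a.e.\ there. By Lemma~\ref{lem:cost} $s_{n-1}(Du_j)\to0$, and by continuity $s_{n-1}(Du)=0$, that is, $\operatorname{rank}Du\le n-2$. This proves \eqref{loophole} and Theorem~\ref{thm:counter}. \qed

\section{The inequality $\mu\ge1$}\label{sec:lower}

The idea is to count preimages with two different weights. If $u$ were a smooth diffeomorphism of $\Omega$ onto $A\Omega$, then testing \eqref{weak} with $\varphi(u)$ and changing variables would show that $h(\det Du)$ is constant. In general one obtains that $\sum|h(\det Du)|$, summed over the preimages of $y$, is constant on $A\Omega$, and one knows that $\sum\operatorname{sgn}\det Du=1$. Comparing volumes turns these two facts into $\mu\ge1$.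

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
\emph{Normalization.} Replacing $h$ by $-h$ changes neither the equation nor $\mu$, so we may assume that $h$ is increasing. Let $R=\operatorname{diag}(-1,1,\dots,1)$, so $\operatorname{cof}(RX)=-R\operatorname{cof}X$. If $\det A<0$, replace $u$, $A$, $h(t)$ by $Ru$, $RA$, $\hat h(t)=-h(-t)$, which is again increasing. Then $\hat h(\det D(Ru))\operatorname{cof}D(Ru)=R\,h(\det Du)\operatorname{cof}Du$, so the equation is preserved, and $\lambda$ and $h(\det A)\det A$ do not change. So we may assume $\det A>0$. Now $t\,h(t)>0$ for $t\neq0$.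

Write $J=\det Du$. Since $\frac1{\tilde p}+\frac np=1$, $h(J)J\in L^1(\Omega)$. Fix a representative of $u$ and a null set $Z_0$ as in \eqref{area}. \emph{In this proof $\sum$ denotes the sum over all $x\in u^{-1}(y)\setminus Z_0$ with $J(x)\neq0$, and ``preimage'' means a point of $u^{-1}(y)\setminus Z_0$.} Choose $v_k\in C_c^\infty(\Omega;\mathbb R^n)$ with $v_k\to u-Ax$ in $W^{1,p}$ and a.e., and let $u_k=Ax+v_k$.

\emph{(a) The weight $|h(J)|$.} Let $\varphi\in C_c^\infty(A\Omega;\mathbb R^n)$. Then $\varphi(Ax)\in C_c^\infty(\Omega)$, and $\varphi(u_k)-\varphi(Ax)$ vanishes outside $\operatorname{supp}v_k$; so $\varphi(u_k)\in C_c^\infty(\Omega)$. Moreover $\varphi(u_k)\to\varphi(u)$ and $D(\varphi(u_k))=D\varphi(u_k)Du_k\to D\varphi(u)Du$ in $L^p$, because $D\varphi$ is bounded and continuous. Thus $\zeta=\varphi(u)\in W^{1,p}_0$ is admissible in \eqref{weak}, and with \eqref{trace} we get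
\[
\int_\Omega h(J)\,J\,(\operatorname{div}\varphi)(u)\,dx=0 .
\]
By \eqref{area} this is $\int_{A\Omega}\sigma\operatorname{div}\varphi\,dy=0$ with
\[
\sigma(y)=\sum h(J)\operatorname{sgn}J=\sum|h(J)|\ \ge0,\qquad \int_{\mathbb R^n}\sigma\,dy=\int_\Omega h(J)J\,dx=\lambda|\Omega| .
\]
As $A\Omega$ is open and connected, there is a constant $c$ with $\sigma=c$ a.e.\ on $A\Omega$.

\emph{(b) The weight $\operatorname{sgn}J$.} For $\chi\in C_c^\infty(\mathbb R^n)$ we claim
\[
\int_\Omega\chi(u)\,J\,dx=\int_\Omega\chi(Ax)\det A\,dx .
\]
Write $\chi=\operatorname{div}\Theta$ with $\Theta(y)=(\int_{-\infty}^{y_1}\chi(s,y_2,\dots,y_n)\,ds,0,\dots,0)$, which is smooth. By Piola's identity and \eqref{trace}, $\chi(u_k)\det Du_k=\operatorname{div}\big((\operatorname{cof}Du_k)^T\Theta(u_k)\big)$, and the same holds with $Ax$ in place of $u_k$. The two vector fields agree outside the compact set $\operatorname{supp}v_k$, so their difference is smooth with compact support in $\Omega$, and $\int_\Omega\chi(u_k)\det Du_k=\int_\Omega\chi(Ax)\det A$. Let $k\to\infty$: $\chi(u_k)\to\chi(u)$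 boundedly a.e., and $\det Du_k\to J$ in $L^1$ because $p\ge n$. By \eqref{area} the claim says $\int\chi\,(\sum\operatorname{sgn}J)\,dy=\int_{A\Omega}\chi\,dy$, so
\[
\sum\operatorname{sgn}J=1\qquad\text{for a.e. }y\in A\Omega .
\]

\emph{(c) Comparing volumes.} By (b), a.e.\ $y\in A\Omega$ has a preimage with $J>0$, and by (a) $0<h(J)\le c$ there. Hence $c>0$, and at this preimage $J\le d_c:=\sup\{t:h(t)\le c\}\in(0,\infty]$. Using \eqref{area} with $g=\chi_{\{J\neq0,\,u\in A\Omega\}}/|J|$ we get
\begin{equation}\label{volume}
\frac{\det A\,|\Omega|}{d_c}\le\int_{A\Omega}\sum\frac1{|J|}\,dy=|\{x\in\Omega:J\neq0,\ u\in A\Omega\}|\le|\Omega| .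
\end{equation}
So $d_c\ge\det A$. This implies $c\ge h(\det A)$, since $c<h(\det A)$ and the continuity of $h$ would give $d_c<\det A$. Finally
\[
\lambda|\Omega|=\int_{\mathbb R^n}\sigma\,dy\ \ge\ c\,|A\Omega|\ \ge\ h(\det A)\det A\,|\Omega| ,
\]
that is, $\mu\ge1$.

\emph{(d) Equality.} Let $\mu=1$. Then $c=h(\det A)$, so $d_c=\det A$, and equality holds throughout \eqref{volume}. Hence $\{J\neq0,\,u\in A\Omega\}$ has full measure. For a.e.\ $y\in A\Omega$ the preimage found in (c) alone contributes at least $\frac1{\det A}$ to $\sum\frac1{|J|}$, and by equality in \eqref{volume} $\sum\frac1{|J|}=\frac1{\det A}$ for a.e.\ $y\in A\Omega$. So there is exactly one preimage with $J\neq0$, and $J=\det A$ there. By \eqref{area}, the set $\{J\neq0,\ u\in A\Omega,\ J\neq\det A\}$ is null, and therefore $J=\det A$ a.e.\ in $\Omega$. Conversely, $J=\det A$ a.e.\ gives $\lambda=h(\det A)\det A$ and $\mu=1$.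
\end{proof}

\begin{remark}
The solutions of Theorem~\ref{thm:counter} show how the last inequality in \eqref{volume} can be strict. Let $h$ be increasing and $0<\det A<d$. Where $J\ne0$ we have $J=d$, so by (b) a.e.\ $y\in A\Omega$ has exactly one preimage with $J\neq0$; hence $c=h(d)$, $d_c=d$, and the first inequality in \eqref{volume} is an equality. The volume that is not used, $|\Omega|(1-\det A/d)$, is by \eqref{means} that of the set $\{\operatorname{rank}Du\le n-2\}$, which is invisible to the equation.
\end{remark}

\section{The plane}\label{sec:plane}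

Let $n=2$. As $h$ may be replaced by $-h$, let $h$ be increasing. Write $\nabla^\perp=(-\partial_2,\partial_1)$, $J=\det Du$, $g=h(J)$. The rows of $\operatorname{cof}Du$ are $-\nabla^\perp u^2$ and $\nabla^\perp u^1$, so \eqref{EL} says that
\[
g\,\nabla u^1\ \text{ and }\ g\,\nabla u^2\ \text{ are curl free},
\]
where a field $V$ is curl free if $\int V\cdot\nabla^\perp\varphi=0$ for all test functions $\varphi$. Let $D\Subset\Omega$ be a disc. By H\"older's inequality $g\nabla u^i\in L^{p'}(D)$, so there are $w^i\in W^{1,p'}(D)$ with
\begin{equation}\label{wi}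
\nabla w^i=g\,\nabla u^i .
\end{equation}

The proof has two parts. First we show that in \eqref{wi} the factor $g$ may be replaced by $\chi_{\{a\le g<b\}}$, for all $a<b$ outside a countable set. This gives a map $v\in W^{1,2}(D;\mathbb R^2)$ whose gradient is $Du$ where $J$ lies in a certain interval and $0$ elsewhere. Then we show that, if this interval stays away from $0$, such a map cannot have $Dv=0$ on a set of positive measure unless it is constant.

\subsection{Truncating the factor}

To see the mechanism, let $f,w$ be $C^1$ functions of two variables with $\nabla w=g\nabla f$ and $\nabla f\ne0$, and suppose that $w$ is a function of $f$, $w=\gamma(f)$. Then $g=\gamma'(f)$, and $\chi_{\{g<c\}}\nabla f=\eta(f)\nabla f$ with the bounded Borel function $\eta=\chi_{\{\gamma'<c\}}$; this is the gradient of $H(f)$, where $H$ is a primitive of $\eta$. In general $w$ is a function of $f$ only locally; the image of $F=(f,w)$ consists of many curves in the plane, and $g$ is the slope of the curve at the point considered. The slope would not be a function of $F$ if two curves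 with slopes below and above $c$ met in many points. But two such curves cross transversally, and this, with Sard's theorem to handle uncountably many of them, shows that for almost all points with $\nabla f\ne0$ and $g\ne c$ one can read off from $F$ whether $g<c$.

\begin{lemma}\label{lem:trunc}
Let $p\ge2$, $f\in W^{1,p}(D)$, $w\in W^{1,p'}(D)$, $g$ measurable, and $\nabla w=g\nabla f$ a.e.\ in the disc $D$. For all $c\in\mathbb R$ outside a countable set, $\chi_{\{g<c\}}\nabla f$ is curl free in $D$.
\end{lemma}
\begin{proof}
Fix representatives of all functions and gradients, and put $F=(f,w)$.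

\emph{Step 1: for every bounded Borel function $\psi:\mathbb R^2\to\mathbb R$ the field $\psi(F)\nabla f$ is curl free.} Let first $\psi\in C_c^\infty(\mathbb R^2)$, with partial derivatives $\psi_f,\psi_w$. Then $\psi(F)\in W^{1,p'}\cap L^\infty$ and $\nabla(\psi(F))=(\psi_f+g\,\psi_w)\nabla f$; here $\nabla f\in L^p\subset L^{p'}$, as $p\ge2$. Let $\varphi\in C_c^\infty(D)$ and let $f_j$ be mollifications of $f$, so that $f_j\to f$ in $W^{1,p}$ near $\operatorname{supp}\varphi$. Since $\nabla f_j\cdot\nabla^\perp\varphi=-\operatorname{div}(\varphi\nabla^\perp f_j)$,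
\[
\int\psi(F)\nabla f_j\cdot\nabla^\perp\varphi=\int\varphi\,\nabla(\psi(F))\cdot\nabla^\perp f_j\ \longrightarrow\ \int\varphi\,(\psi_f+g\psi_w)\,\nabla f\cdot\nabla^\perp f=0 ,
\]
by the duality of $L^{p'}$ and $L^p$. The left side tends to $\int\psi(F)\nabla f\cdot\nabla^\perp\varphi$, which is therefore $0$. The bounded Borel functions $\psi$ with $\int\psi(F)\nabla f\cdot\nabla^\perp\varphi=0$ for all $\varphi$ form a vector space that is closed under bounded pointwise limits and contains $C_c^\infty$, hence the constants. By the monotone class theorem it contains all bounded Borel functions.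

\emph{Step 2: for each $c$ there is a Borel set $M_c\subset\mathbb R^2$ such that $F\in M_c$ a.e.\ on $A_c=\{\nabla f\neq0,\,g<c\}$ and $F\notin M_c$ a.e.\ on $B_c=\{\nabla f\neq0,\,g>c\}$.} By the $C^1$ Lusin property \cite{EG}, $D$ is, up to a null set, a countable union of compact sets $E_l$ on which $f,w,\nabla f,\nabla w$ coincide with $f_l,w_l,\nabla f_l,\nabla w_l$ for $C^1$ functions $f_l,w_l$, and on which $\nabla w=g\nabla f$ pointwise.

Let $\bar x\in E_l\cap A_c$. As $\nabla f_l(\bar x)\ne0$, there are near $\bar x$ coordinates $(t,r)\in I\times L$ of class $C^1$, where $I,L$ are open intervals, $t=f_l$, and $r$ is a Cartesian coordinate. In this chart $w_l=\gamma(t,r)$ with $\gamma\in C^1$ and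
\[
\nabla w_l=\partial_t\gamma\,\nabla f_l+\partial_r\gamma\,\nabla r .
\]
The two gradients on the right are linearly independent, so at the points of $E_l$ in the chart
\[
\partial_r\gamma=0,\qquad \partial_t\gamma=g .
\]
In particular $\partial_t\gamma<c$ at $\bar x$, and after shrinking the chart $\partial_t\gamma<c$ on all of $I\times L$. By Lindel\"of's theorem countably many such charts, over all $l$, cover almost all of $A_c$. Let $M_c$ be the union over these charts of the sets
\begin{equation}\label{Mc}
\{(t,\gamma(t,r)):(t,r)\in I\times L,\ \partial_r\gamma(t,r)=0\} .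
\end{equation}
Each of them is $\sigma$-compact, so $M_c$ is Borel, and $F\in M_c$ a.e.\ on $A_c$ by construction.

In the same way almost all of $B_c$ is covered by countably many charts $I'\times L'$ with functions $\gamma'$ such that $\partial_t\gamma'>c$ on $I'\times L'$ and $F=(t,\gamma'(t,r'))$ on the corresponding part of $E_{l'}\cap B_c$. Fix one chart of each kind, and fix $r'\in L'$. If $(t,\gamma'(t,r'))$ belongs to the set \eqref{Mc} of the first chart, then $t\in I\cap I'$ and there is $r\in L$ with
\[
q(t,r):=\gamma(t,r)-\gamma'(t,r')=0\qquad\text{and}\qquad \partial_r\gamma(t,r)=0 .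
\]
On $(I\cap I')\times L$ the function $q$ is $C^1$ with $\partial_tq<c-c=0$. So for each $r$ it has at most one zero $t=t(r)$; by the implicit function theorem $t(r)$ is defined on an open subset of $L$ and $C^1$, with $t'(r)=-\partial_r\gamma/\partial_tq$. Hence every $t$ in question is a critical value of $t(\cdot)$, and by the one-dimensional Sard theorem for $C^1$ functions these form a null set. By Fubini's theorem, the Borel set of $(t,r')\in I'\times L'$ for which $(t,\gamma'(t,r'))$ lies in \eqref{Mc} is null. Since $C^1$ charts preserve null sets and there are countably many pairs of charts, $F\notin M_c$ a.e.\ on $B_c$.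

\emph{Step 3.} For all but countably many $c$ the set $\{g=c,\nabla f\ne0\}$ is null. For such $c$ Step 2 gives $\chi_{\{g<c\}}\nabla f=\chi_{M_c}(F)\nabla f$ a.e., and this field is curl free by Step 1.
\end{proof}

\subsection{A rigidity lemma}

We use the theorem of Iwaniec and \v Sver\'ak \cite{IS}: if $v\in W^{1,2}(D;\mathbb R^2)$ and $\|Dv\|^2\le K\det Dv$ a.e.\ with $1\le K\in L^1(D)$, then $v=\phi\circ\tau$ with a homeomorphism $\tau$ and a holomorphic function $\phi$. In particular $v$ (in its continuous representative) is constant, or open and discrete.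

\begin{lemma}\label{lem:rigid}
Let $v\in W^{1,2}(D;\mathbb R^2)$ on a disc $D$, let $Z\subset D$ be measurable and $j_0>0$. Assume $Dv=0$ a.e.\ on $Z$, $J_v:=\det Dv\ge j_0$ a.e.\ on $D\setminus Z$, and $\|Dv\|^2\le KJ_v$ a.e.\ with $1\le K\in L^1(D)$. Then $v$ is constant or $|Z|=0$.
\end{lemma}

The idea of the proof is as follows. If $|Z|>0$, then $v$ maps $Z$ to a null set, up to a null subset of $Z$, so near a suitable $y_0\in\mathbb R^2$ the measure of $v^{-1}(B_r(y_0))$ is much larger than $r^2$. On the other hand, a Sobolev inequality for a cut-off function of $|v-y_0|$ bounds this measure by the Dirichlet energy of $v$ in the larger set $v^{-1}(B_{2r}(y_0))$, and for suitable $y_0$ that energy is much smaller than the measure of $v^{-1}(B_{2r}(y_0))$. Iterating over dyadic radii, we find that the measure of $v^{-1}(B_r(y_0))$ decays at least like $r^3$, a contradiction.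

\begin{proof}
Suppose that $v$ is not constant and $|Z|>0$. Then $v$ is continuous and discrete. Note that $J_v\ge0$ a.e.

\emph{Localization.} Let $x_0$ be a density point of $Z$. By discreteness there is a disc $B\Subset D$ about $x_0$ with $v(x_0)\notin v(\partial B)$. Let $V$ be the component of $\mathbb R^2\setminus v(\partial B)$ that contains $v(x_0)$, and let $B'\subset B$ be a smaller concentric open disc with $v(B')\subset V$. For $\varphi\in C_c^\infty(V;\mathbb R^2)$ the map $\varphi(v)$ vanishes near $\partial B$, so $\varphi(v)\chi_B\in W^{1,2}_0(B)$, and by \eqref{trace} and \eqref{piola}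
\[
\int_B(\operatorname{div}\varphi)(v)\,J_v\,dx=\int_B\operatorname{cof}Dv:D(\varphi(v))\,dx=0 .
\]
Let $Z_0$ be the null set of the area formula for $v$. By \eqref{area} the function $\#\{x\in B\setminus Z_0:v(x)=y,\ J_v(x)>0\}$ is integrable on $V$ and orthogonal to all $\operatorname{div}\varphi$; so it is a.e.\ equal on $V$ to a constant $N_0<\infty$. As $v(B')\subset V$, we get for all $y_0\in\mathbb R^2$ and $r>0$
\begin{equation}\label{small}
|\{x\in B'\setminus Z:|v(x)-y_0|\le r\}|\le\frac1{j_0}\int_{B'\cap\{|v-y_0|\le r\}}J_v\,dx\le\frac{N_0\pi r^2}{j_0} .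
\end{equation}

\emph{Choice of $y_0$.} Let $m$, $m_Z$, $\nu$ be the push-forwards under $v$ of the measures $\mathcal L^2\llcorner B'$, $\mathcal L^2\llcorner(B'\cap Z)$ and $\|Dv\|^2\mathcal L^2\llcorner B'$. Since $x_0$ is a density point of $Z$, $m_Z\ne0$. Choose a $\sigma$-compact set $Z'\subset (Z\cap\{J_v=0\})\setminus Z_0$ with $|Z\setminus Z'|=0$. By the area formula $v(Z')$ is a Lebesgue null set, and $m_Z$ is carried by it. On the other hand $\nu\ll\mathcal L^2$: if $Y$ is Borel and $|Y|=0$, then $\int_{B'\cap\{v\in Y\}}J_v=0$ by \eqref{area}; as $J_v\ge j_0$ off $Z$, the set $(B'\cap\{v\in Y\})\setminus Z$ is null, and $Dv=0$ a.e.\ on $Z$; so $\nu(Y)=0$. Hence both $\nu$ and $\mathcal L^2$ are singular to $m_Z$. By Besicovitch's differentiation theorem there is a point $y_0$ in the support of $m_Z$ such that, for the closed discs $B_r=B_r(y_0)$,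
\begin{equation}\label{diff}
\frac{\nu(B_r)}{m_Z(B_r)}\to0,\qquad \frac{r^2}{m_Z(B_r)}\to0\qquad(r\to0).
\end{equation}

\emph{The Sobolev estimate.} For $r>0$ let $\psi=\min\{1,(|v-y_0|/r-1)_+\}$ on $B'$. Its gradient is bounded by $\|Dv\|/r$ on $\{r<|v-y_0|<2r\}$ and vanishes a.e.\ elsewhere and a.e.\ on $Z$. By the Cauchy--Schwarz inequality and \eqref{small} with $2r$,
\[
\int_{B'}|\nabla\psi|\,dx\le\frac1r\,\nu(B_{2r})^{1/2}\Big(\frac{4\pi N_0r^2}{j_0}\Big)^{1/2}=C\,\nu(B_{2r})^{1/2} .
\]
Here and below $C$ does not depend on $r$. By the Sobolev--Poincar\'e inequality, $\inf_{s\in\mathbb R}\|\psi-s\|_{L^2(B')}\le C\int_{B'}|\nabla\psi|$. Since $\psi=0$ where $|v-y_0|\le r$, $\psi=1$ where $|v-y_0|\ge2r$, and every $s$ has distance at least $\frac12$ from $0$ or from $1$, it follows that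
\begin{equation}\label{dichotomy}
\min\{m(B_r),\ m(\mathbb R^2\setminus B_{2r})\}\le C\,\nu(B_{2r}) .
\end{equation}

\emph{Iteration.} Let $r_i=2^{-i}$ and apply \eqref{dichotomy} with $r=r_{i+1}$. Suppose first that for infinitely many $i$ we have $m(\mathbb R^2\setminus B_{r_i})\le C\nu(B_{r_i})$. The right side tends to $C\nu(\{y_0\})=0$, so $m(\mathbb R^2\setminus\{y_0\})=0$ and $v=y_0$ a.e.\ on $B'$, which contradicts discreteness. Otherwise, for all large $i$, by \eqref{diff},
\[
m(B_{r_{i+1}})\le C\,\nu(B_{r_i})\le\tfrac18\,m_Z(B_{r_i})\le\tfrac18\,m(B_{r_i}) .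
\]
Then $m_Z(B_{r_i})\le m(B_{r_i})=O(8^{-i})=O(r_i^3)$, which contradicts $r^2/m_Z(B_r)\to0$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:plane}}

Apply Lemma~\ref{lem:trunc} to $(f,w)=(u^i,w^i)$, $i=1,2$, from \eqref{wi}. Call $c\in\mathbb R$ \emph{admissible} if it lies outside the two exceptional countable sets. For admissible $a<b$ the fields $\chi_{\{a\le g<b\}}\nabla u^i=(\chi_{\{g<b\}}-\chi_{\{g<a\}})\nabla u^i$ are curl free and in $L^p(D)\subset L^2(D)$. So there is $v\in W^{1,2}(D;\mathbb R^2)$ with
\[
Dv=\chi_{\{a\le g<b\}}\,Du .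
\]
We claim that
\begin{equation}\label{01}
|\{x\in D:a\le h(J)<b\}|\in\{0,|D|\}\qquad\text{for admissible }a<b\text{ with }0\notin[a,b] .
\end{equation}

Let first $0<a<b$. The range $h(\mathbb R)$ is an open interval containing $0$. If $a\notin h(\mathbb R)$, the set in \eqref{01} is empty. Otherwise $J\ge j_0:=h^{-1}(a)>0$ on it. Let $Z=\{x\in D:g\notin[a,b)\}$. Then $Dv=0$ a.e.\ on $Z$ and $J_v=J\ge j_0$ a.e.\ off $Z$. Put $K=1$ on $Z$ and $K=\|Du\|^2/J$ off $Z$. Since $\|Du\|^2\ge|J|$, we have $K\ge1$; and $K\le1+\|Du\|^2/j_0\in L^1(D)$, because $p\ge2$. By Lemma~\ref{lem:rigid}, $|Z|=0$ or $v$ is constant. In the latter case $Du=0$ a.e.\ on $\{a\le g<b\}$; but $J\neq0$ there, so this set is null. This is \eqref{01}.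

Let now $a<b<0$. If $b\notin h(\mathbb R)$, the set in \eqref{01} is empty. Otherwise $-J\ge j_0:=-h^{-1}(b)>0$ on it, and the same argument applies to $\operatorname{diag}(-1,1)\,v$, whose Jacobian determinant is $-J$ on the set, with $K=\|Du\|^2/|J|$ off $Z$.

If $J$ is not a.e.\ $0$ in $D$, then, since $\{g\neq0\}$ is a countable union of sets as in \eqref{01}, one of them has positive, hence full, measure. Subdividing its interval $[a,b)$ repeatedly at admissible points, which are dense, we obtain nested intervals with lengths tending to $0$ such that $h(J)$ lies a.e.\ in each of them. So $h(J)$, and hence $J$, is a.e.\ constant in $D$. Thus $J$ is a.e.\ constant in every disc $D\Subset\Omega$, and by connectedness in $\Omega$.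

Finally, if $\Omega$ is bounded and $u-Ax\in W^{1,p}_0(\Omega;\mathbb R^2)$, then by \eqref{means} the constant is $\det A$. Hence $\lambda=h(\det A)\det A$ and $\mu=1$. \qed

\begin{thebibliography}{9}
\bibitem{EG} Evans--Gariepy, Sec.\ 6.6 ($C^1$ Lusin property of Sobolev functions).
\bibitem{IS} Iwaniec--\v Sver\'ak, \emph{On mappings with integrable dilatation}, Proc.\ AMS 118 (1993).
\bibitem{Yan} Baisheng Yan, \emph{On a class of special Euler--Lagrange equations}, arXiv:2212.12481 (2022).
\end{thebibliography}

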